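# The endpoint estimate $L^p\to L^p_{1/4}$ for restricted X-ray transforms in $\mathbb R^3$

## 1. A quarter of a derivative for all $4/3\le p\le 2$

Let $I=[-1,1]$ and let $\gamma:I\to\mathbb R^2$ be a smooth curve. For $f\in\mathcal S(\mathbb R^3)$ put
$$\mathfrak Rf(x,s)=\psi(s)\int f(x+t\gamma(s),t)\,\chi(t)\,dt,\qquad (x,s)\in\mathbb R^2\times\mathbb R,$$
where $\psi,\chi$ are smooth, supported in the interiors of $I$ and $[1,2]$ respectively, nonnegative and not identically zero. The curve is *nondegenerate* if $\det(\gamma'(s),\gamma''(s))\ne0$ for all $s\in I$. The Sobolev norm is $\|g\|_{L^p_\alpha}=\|(1-\Delta)^{\alpha/2}g\|_{L^p}$.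

**Theorem 1.** Let $\gamma$ be smooth and nondegenerate, and let $\psi,\chi$ be as above. Then for $4/3\le p\le2$ there is a constant $C$ such that
$$\|\mathfrak Rf\|_{L^p_{1/4}(\mathbb R^3)}\le C\|f\|_{L^p(\mathbb R^3)}\qquad\text{for all } f\in\mathcal S(\mathbb R^3).$$

Let us unpack this. The number $\mathfrak Rf(x,s)$ is, up to the cutoffs, the integral of $f$ over the line through $(x,0)$ with direction $(\gamma(s),1)$. The lines form a three-parameter family: two parameters for the position $x$, one for the direction, which is restricted to a curve. Integration over lines should smooth, and the theorem says that it gains a quarter of a derivative in $L^p$.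

Nondegeneracy says that $\gamma$ is genuinely curved. The model is $\gamma(s)=(s,\frac{s^2}2)$, with $\det(\gamma',\gamma'')=1$. For the straight line $\gamma(s)=(s,0)$ the determinant vanishes and nothing is gained: if $f(y,t)=a(y)e^{i\lambda y_2}a_1(t)$ with bumps $a,a_1\ge0$, then $\mathfrak Rf(x,s)=\psi(s)e^{i\lambda x_2}\int a(x+t(s,0))a_1(t)\chi(t)\,dt$ has size comparable to that of $f$ and oscillates at frequency $\lambda$.

Why is $\alpha=\frac14$ called an endpoint? For nondegenerate $\gamma$ the following facts are quoted as known: the $L^2$–$L^2_{1/4}$ estimate; the $L^p$–$L^p_{1-1/p}$ estimate for $1<p<4/3$ (Pramanik–Seeger combined with the Bourgain–Demeter decoupling inequality for the cone in $\mathbb R^3$); and the failure of the $L^p$–$L^p_\alpha$ estimate for $\alpha>\frac14$ when $4/3\le p\le2$. The line $\alpha=1-\frac1p$ meets $\alpha=\frac14$ at $p=\frac43$, which is just missed. So interpolation gives, for $4/3\le p<2$, every $\alpha<\frac14$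 but not $\alpha=\frac14$. Whether $\alpha=\frac14$ itself is allowed is recorded as an open question in Hyerim Ko, Sanghyuk Lee, and Sewook Oh, "Sharp Sobolev regularity of restricted X-ray transforms", arXiv:2111.04339 (2021). Theorem 1 says that it is, including at $p=\frac43$.

A complement, proved in Section 16, describes all exponents.

**Theorem 2.** Let $\gamma,\psi,\chi$ be as in Theorem 1, $1<p<\infty$ and $\alpha\ge0$. Then $\mathfrak R:L^p\to L^p_\alpha$ is bounded if and only if $\alpha\le\min\{1-\frac1p,\frac14,\frac1{2p}\}$.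

The quoted facts are used only for Theorem 2. Theorem 1 is proved from textbook harmonic analysis and one deep input, recalled next.

## 2. Multipliers, square functions, and the cone

We use $\hat f(\xi)=\int f(x)e^{-ix\cdot\xi}dx$ and ignore factors of $2\pi$. We write $\langle\xi\rangle=(1+|\xi|^2)^{1/2}$ and $\langle D_x\rangle=(1-\Delta_x)^{1/2}$. Here is what will be quoted, with $1<q<\infty$.

- *Mikhlin.* If $|\partial^\beta m(\xi)|\le C_\beta|\xi|^{-|\beta|}$, then $m(D)$ is bounded on $L^q$. The operator norm does not change if $m$ is composed with an invertible linear map. *Marcinkiewicz:* it is enough that $|\xi^\beta\partial^\beta m|\le C$ for all $\beta\in\{0,1\}^n$.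
- *Littlewood–Paley (LP)* in one variable. If $F_k$ has $\xi_2$-frequencies in $[2^{k-1},2^{k+1}]$, then $\|\sum F_k\|_q\le C\|(\sum|F_k|^2)^{1/2}\|_q$.
- *Marcinkiewicz–Zygmund (MZ).* A bounded linear $T$ on $L^q$ satisfies $\|(\sum|Tf_k|^2)^{1/2}\|_q\le C\|T\|\,\|(\sum|f_k|^2)^{1/2}\|_q$.
- *Random signs.* For independent signs $\epsilon_i$, Jensen's inequality gives $\mathbb E\big(\sum_k|\sum_i\epsilon_ib_{k,i}|^2\big)^2\ge\big(\sum_{k,i}|b_{k,i}|^2\big)^2$; this is the easy half of Khinchine's inequality. Thus an $L^4$ bound for $\sum_i\epsilon_iT_i$, uniform in the signs, gives the bound for the square function $(\sum_i|T_ig|^2)^{1/2}$.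
- *Fefferman–Stein.* The vector-valued maximal inequality $\|(\sum|\mathcal Mf_k|^2)^{1/2}\|_q\le C\|(\sum|f_k|^2)^{1/2}\|_q$; and, for $h\in L^2$ and $q\ge 2$, the sharp function inequality $\|h\|_q\le C\|h^\#\|_q$, where $h^\#(P)=\sup_{B\ni P}|B|^{-1}\int_B|h-\langle h\rangle_B|$ and $\langle h\rangle_B$ is the mean of $h$ over $B$.
- *Interpolation.* Riesz–Thorin, also for operators with values in $L^q(\mathcal H)$, $\mathcal H$ a Hilbert space, and Stein's theorem for analytic families.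

The deep input is the square function estimate of Guth–Wang–Zhang, *A sharp square function estimate for the cone in $\mathbb R^3$*, Ann. of Math. 192 (2020).

**(GWZ).** Let $\Gamma=\{\xi_1^2+\xi_2^2=\xi_3^2,\ \frac12\le|\xi_3|\le1\}$ and partition its neighbourhood $N_{R^{-1}}(\Gamma)$ into sectors $\theta$ of angular width $\sim R^{-1/2}$. If $\operatorname{supp}\hat f\subset N_{R^{-1}}(\Gamma)$ and $\hat f_\theta=1_\theta\hat f$, then $\|f\|_4\le C_\epsilon R^\epsilon\|(\sum_\theta|f_\theta|^2)^{1/2}\|_4$ for every $\epsilon>0$.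

Throughout, $\rho$ is one fixed even smooth function on $\mathbb R$ with $0\le\rho\le1$, $\rho=1$ on $[-1,1]$ and support in $[-2,2]$.

## 3. Reduction to $x$-derivatives, duality, and a normal form for the curve

**Step 1: only $x$-derivatives matter.** The purpose is to replace the Sobolev norm in $(x,s)$ by $\langle D_x\rangle^\alpha$, which commutes with multiplication by functions of $s$. Let $0\le\alpha<1$, $1<p<\infty$, and write
$$(1+|\xi|^2+\sigma^2)^{\alpha/2}=a(\xi,\sigma)\langle\xi\rangle^\alpha+b(\xi,\sigma)\langle\xi\rangle^{\alpha-1}i\sigma,$$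
$$a=\rho\Big(\frac{\sigma}{\langle\xi\rangle}\Big)(1+|\xi|^2+\sigma^2)^{\alpha/2}\langle\xi\rangle^{-\alpha},\qquad b=\Big(1-\rho\Big(\frac{\sigma}{\langle\xi\rangle}\Big)\Big)(1+|\xi|^2+\sigma^2)^{\alpha/2}\langle\xi\rangle^{1-\alpha}(i\sigma)^{-1}.$$
On the support of $a$ we have $|\sigma|\le2\langle\xi\rangle$. On the support of $b$ we have $|\sigma|\ge\langle\xi\rangle$, so $|b|\le C|\sigma|^{\alpha-1}\langle\xi\rangle^{1-\alpha}\le C$; this uses $\alpha<1$. Differentiation gives $|\partial_\xi^\beta\partial_\sigma^l a|,|\partial_\xi^\beta\partial_\sigma^l b|\le C\langle\xi\rangle^{-|\beta|}|\sigma|^{-l}$, so both are Marcinkiewicz multipliers and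
$$\|h\|_{L^p_\alpha}\le C\big(\|\langle D_x\rangle^\alpha h\|_p+\|\langle D_x\rangle^{\alpha-1}\partial_sh\|_p\big).$$
For $h=\mathfrak R_{\psi,\chi}f=\mathfrak Rf$ the chain rule gives $\partial_sh=\mathfrak R_{\psi',\chi}f+\sum_i\gamma_i'(s)\partial_{x_i}\mathfrak R_{\psi,t\chi}f$. Since $\langle D_x\rangle^{\alpha-1}\partial_{x_i}$ is $\langle D_x\rangle^\alpha$ times a Mikhlin multiplier, it suffices to prove
$$\|\langle D_x\rangle^\alpha\mathfrak R_{\psi,\chi}f\|_p\le C\|f\|_p\tag{1}$$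
for all continuous $\psi$ and smooth $\chi$ with the given supports, with no sign condition. For Theorem 1, Riesz–Thorin for the fixed operator $(1-\Delta)^{1/8}\mathfrak R$ reduces everything to (1) for $p=\frac43$ and $p=2$ with $\alpha=\frac14$.

**Step 2: the dual operator.** The purpose is to trade $p=\frac43$ for $L^4$, where squares of functions can be handled by Plancherel. Pairing $\langle D_x\rangle^{1/4}\mathfrak Rf$ with $g(x,s)$ and substituting $y=x+t\gamma(s)$, the adjoint is, up to complex conjugation of $\psi$ and $\chi$,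
$$g\mapsto\chi(t)\int\psi(s)\,(\langle D_x\rangle^{1/4}g)(y-t\gamma(s),s)\,ds ,$$
and we must bound it on $L^4$ and on $L^2$. Let $\mathcal G$ be the class of measurable $g(x,s)$ that vanish for $s$ outside a compact interval and whose Schwartz seminorms in $x$ are bounded uniformly in $s$. It is dense in $L^q$, $q\in\{2,4\}$, and it is preserved by $x$-multipliers that are smooth with derivatives of polynomial growth (uniformly in $s$), by linear changes of $x$, by changes of the parameter $s$, and by bounded functions of $s$. We may take $g\in\mathcal G$.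

We replace $\chi$ by a weight with compact Fourier support. Fix a real Schwartz function $w\ge0$ on $\mathbb R$ with $\operatorname{supp}\hat w\subset[-1,1]$ and $w\ge1$ on $[0,2]$. A multiple of $|\check\kappa|^2$ works, with $0\le\kappa\in C_c^\infty(-\frac14,\frac14)$, $\kappa\not\equiv0$: for $t\in[0,2]$ and $u\in\operatorname{supp}\kappa$ we have $|tu|\le\frac12$, so $\operatorname{Re}\check\kappa(t)$ is bounded below. Then $|\chi|\le Cw$.

**Step 3: normal form.** The purpose is to work with curves close to the parabola in a class that is stable under rescaling. For $0<\delta\le\frac1{10}$ let $\mathcal C_\delta$ be the set of curves $\gamma(s)=(s,\varphi(s))$, $|s|\le1$, with $\varphi\in C^2$, $\varphi(0)=\varphi'(0)=0$ and $|\varphi''-1|\le\delta$. Extend $\varphi''$ continuously to $\mathbb R$ by constants, so that $|\varphi''-1|\le\delta$ on $\mathbb R$. For $g$ on $\mathbb R^2\times[-1,1]$ put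
$$Ag(y,t)=\int_{-1}^1g(y-t\gamma(s),s)\,ds.\tag{2}$$

**Proposition 1.** There is $\delta>0$ such that for every $\gamma\in\mathcal C_\delta$, $q\in\{2,4\}$ and $g\in\mathcal G$ vanishing for $|s|>1$,
$$\|wA\langle D_x\rangle^{1/4}g\|_{L^q(\mathbb R^3)}\le C\|g\|_{L^q(\mathbb R^2\times[-1,1])}.\tag{3}$$

*Proposition 1 implies Theorem 1.* Let $\gamma$ be nondegenerate and $s_0\in\operatorname{supp}\psi$. After a rotation of $x$, $\gamma_1'\ne0$ near $s_0$, and $\sigma=\gamma_1(s)-\gamma_1(s_0)$ can be used as the parameter. The measure-preserving shear $(y,t)\mapsto(y+t\gamma(s_0),t)$ replaces $\gamma$ by $\gamma-\gamma(s_0)$. A linear map in $x$ removes the slope and normalizes the second derivative, which is nonzero by nondegeneracy; the curve becomes $(\sigma,\varphi_1(\sigma))$ with $\varphi_1(0)=\varphi_1'(0)=0$, $\varphi_1''(0)=1$. Finally put $\sigma=\epsilon_0u$ and $x\mapsto(x_1/\epsilon_0,x_2/\epsilon_0^2)$. The curve becomes $(u,\varphi(u))$ with $\varphi(u)=\epsilon_0^{-2}\varphi_1(\epsilon_0u)$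 and $\varphi''(u)=\varphi_1''(\epsilon_0u)$, which is in $\mathcal C_\delta$ if $\epsilon_0$ is small. By a partition of unity in $s$, finitely many pieces suffice. Jacobians and $\psi$ are bounded functions of $s$ and go into $g$. Under a linear change $B$ of $x$ the operator $\langle D_x\rangle^{1/4}$ becomes $\langle B^{\mathsf T}D_x\rangle^{1/4}$, which is $\langle D_x\rangle^{1/4}$ times a Mikhlin multiplier acting on $g$. So (3) gives (1) for $p=\frac43,2$, $\alpha=\frac14$. $\square$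

## 4. Plane waves and caps: the exponent $\frac14$ is tight at every frequency

Take the parabola $\gamma(s)=(s,\frac{s^2}2)$, which lies in every $\mathcal C_\delta$. Let $a\ge0$ be Schwartz on $\mathbb R^2$ with $\hat a$ supported in the unit ball and $a\ge1$ on $\{|x|\le5\}$, let $S\subset[-1,1]$ be an interval, and
$$g(x,s)=a(x)e^{i\lambda x_2}1_S(s),\qquad Ag(y,t)=e^{i\lambda y_2}\int_Sa(y-t\gamma(s))\,e^{-i\lambda ts^2/2}\,ds .$$
The $x$-frequencies of $g$ are within distance $1$ of $(0,\lambda)$, so $\|\langle D_x\rangle^{-1/4}g\|_q\le C\lambda^{-1/4}\|g\|_q$, and (3) applied to $\langle D_x\rangle^{-1/4}g$ forces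
$$\|wAg\|_q\le C\lambda^{-1/4}\|g\|_q.\tag{4}$$

Let $S=[-1,1]$. For $0\le t\le1/\lambda$ the phase is at most $\frac12$ in size, so $|Ag|\ge c$ for $|y|\le1$, hence $\|wAg\|_q\ge c\lambda^{-1/q}$ while $\|g\|_q\sim1$. Then (4) needs $q\le4$, and at $q=4$ there is equality in order of magnitude.

Let $S=[-\lambda^{-1/2},\lambda^{-1/2}]$, one "cap". For $0\le t\le1$ the phase is again at most $\frac12$, so $|Ag|\ge c\lambda^{-1/2}$ on $\{|y|\le1\}\times[0,1]$, while $\|g\|_q\sim\lambda^{-1/(2q)}$. Then (4) needs $q\ge2$, with equality at $q=2$.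

So both $q=2$ and $q=4$ are tight at every scale $\lambda=2^k$: there is no spare decay in $k$. Any loss $2^{\epsilon k}$ at frequency $2^k$ is fatal, and the scales cannot be added by the triangle inequality.

## 5. Three elementary bounds for $A$, and the case $q=2$

Fix $\gamma\in\mathcal C_\delta$ and put $v=v(s,\xi)=\gamma'(s)\cdot\xi=\xi_1+\varphi'(s)\xi_2$. For fixed $\xi$ it is monotone in $s$. On $[-1,1]$ we have $|\varphi'|\le1.1$ and $|\gamma|\le1.2$. For the parabola, $v=\xi_1+s\xi_2$.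

By Minkowski in $s$ for fixed $t$, Hölder, and integration against $w^q$,
$$\|wAg\|_q\le C\|g\|_q,\qquad1\le q\le\infty.\tag{5}$$

If $\hat g(\xi,s)$ (Fourier transform in $x$) is supported where $|v(s,\xi)|\ge\lambda(\xi)>0$, then
$$\|Ag\|_{L^2(\mathbb R^3)}^2\le C\int|\hat g(\xi,s)|^2\lambda(\xi)^{-1}\,d\xi\,ds.\tag{6}$$
Indeed, the Fourier transform of $Ag$ in $y$ is $\int e^{-it\gamma(s)\cdot\xi}\hat g(\xi,s)\,ds$. For fixed $\xi$ the set $\{s:|v|\ge\lambda\}$ consists of at most two intervals, and on each of them $u=\gamma(s)\cdot\xi$ is strictly monotone with $du=v\,ds$. Plancherel in $t$ gives $C\int|\hat g|^2|v|^{-2}|du|=C\int|\hat g|^2|v|^{-1}ds$.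

If for each $\xi$ the function $\hat g(\xi,\cdot)$ is supported in a set of measure at most $\mu$, then by Cauchy–Schwarz in $s$
$$\|wAg\|_2^2\le C\mu\|g\|_2^2.\tag{7}$$

Here is how these give a sharp $L^2$ bound on the region where $v$ can vanish. Let $\Omega_k=\{2^{k-1}\le\xi_2\le2^{k+1},\ |\xi_1|\le4\xi_2\}$. If $\operatorname{supp}\hat g(\cdot,s)\subset\Omega_k$, then
$$\|wAg\|_2\le C2^{-k/4}\|g\|_2.\tag{8}$$
To see this, cut sharply into $|v|\le2^{k/2}$ and $2^{(k+j-1)/2}<|v|\le2^{(k+j)/2}$, $j\ge1$. Since $\partial_sv=\varphi''\xi_2\ge c2^k$, the first condition restricts $s$ to measure at most $C2^{-k/2}$, and (7) applies. On the $j$-th piece (6) gives norm at most $C2^{-(k+j)/4}$. Sum over $j$.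

## 6. The region where $v$ is as large as the frequency

Where $|v|\sim|\xi|$ there is no stationary point. There even all frequencies together can be handled on $L^4$, by interpolation between $L^2$ and $BMO$.

**Lemma 1.** Let $m_k(s,\xi)$, $k\ge0$, be measurable in $s$, smooth in $\xi$, supported in $\{c2^k\le|\xi|\le C2^k\}$ (possibly $m_k\equiv0$), with $|\partial^\beta_\xi m_k|\le B_\beta2^{-k|\beta|}$, and supported where $|v(s,\xi)|\ge c_02^k$. Then for every $K$
$$\Big\|w\sum_{0\le k\le K}2^{k/4}A(m_k(s,D)g)\Big\|_4\le C'\|g\|_4,\tag{9}$$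
with $C'$ depending only on $c,C,c_0$ and the $B_\beta$.

*Proof.* **Step 1: set up an analytic family.** By (5) the operator is bounded on $L^4$ with a $K$-dependent constant, so we may take $g$ bounded with compact support. We localize $t$: cut $\mathbb R$ into unit intervals $[i,i+1]$, use the decay of $w$, and note that $Ag(y,t+i)=A[g(x-i\gamma(s),s)](y,t)$, where the translation preserves norms and commutes with $m_k(s,D)$. So it suffices to bound $T^{1/4}$ on $L^4$, where
$$T^zg=\chi_1(t)\sum_{0\le k\le K}2^{kz}A(m_k(s,D)g),\qquad\chi_1\in C_c^\infty(-1,2),\ \chi_1=1\text{ on }[0,1].$$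
For $\operatorname{Re}z=\frac12$, apply (6) to $\sum2^{kz}m_kg$ with $\lambda\sim|\xi|$: since the $m_k$ have bounded overlap, $\|T^zg\|_2\le C\|g\|_2$.

**Step 2: $L^\infty\to BMO$ for $\operatorname{Re}z=0$.** This is the other edge of the strip. Let $\|g\|_\infty\le1$ and let $B$ be a ball with center $(y_0,t_0)$ and radius $r$ meeting $\operatorname{supp}\chi_1$; otherwise $T^zg=0$ on $B$. The kernel of $m_k(s,D)$ is $O(2^{2k}(1+2^k|x|)^{-N})$ for every $N$.

Suppose $r\ge1$. Let $E=\{(x,s):|x-y_0|\le10r\}$. By (6) with $\lambda\ge c_0$, $\int_B|T^z(g1_E)|^2\le C\|g1_E\|_2^2\le Cr^2\le Cr^3$. For $(y,t)\in B$ with $t\in\operatorname{supp}\chi_1$ we have $|y-t\gamma(s)-y_0|\le r+2.4\le4r$, so $E^c$ contributes at most $\sum_kC(2^kr)^{-N}\le C$ on $B$. Hence the mean of $|T^zg|$ over $B$ is at most $C$.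

Suppose $r<1$ and consider the terms with $2^kr\le1$. Here $|A(m_kg)|\le C$, and $|\nabla A(m_kg)|\le C2^k$ because a $t$-derivative produces $-\gamma(s)\cdot\nabla$. With the factor $\chi_1$ the oscillation on $B$ is at most $C\sum_{2^kr\le1}(2^kr+r)\le C$.

Suppose $r<1$ and consider the terms with $2^kr>1$. Let $E=\{(x,s):|x-(y_0-t_0\gamma(s))|\le10r\}$, so $|E|\le Cr^2$. For $(y,t)\in B$, $|(y-t\gamma(s))-(y_0-t_0\gamma(s))|\le3r$, so $E^c$ contributes at most $\sum_{2^kr>1}C(2^kr)^{-N}\le C$ on $B$. By (6) with $\lambda\ge c_02^k\ge c_0/r$, the part from $g1_E$ has squared $L^2$ norm at most $Cr\|g1_E\|_2^2\le Cr^3$. Thus $\|T^zg\|_{BMO}\le C$. All bounds are uniform in $\operatorname{Im}z$.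

**Step 3: interpolate through the sharp function.** Let $P\mapsto B(P)\ni P$ be a measurable choice of balls and $|\eta(P,P')|\le1$ measurable. The linear operators
$$U^zg(P)=\frac1{|B(P)|}\int_{B(P)}\big(T^zg-\langle T^zg\rangle_{B(P)}\big)(P')\,\eta(P,P')\,dP'$$
form an analytic family. Since $|U^zg|\le2\mathcal M(T^zg)$, it is bounded on $L^2$ for $\operatorname{Re}z=\frac12$, and it is bounded on $L^\infty$ for $\operatorname{Re}z=0$ by Step 2, uniformly in the choices. Stein interpolation halfway gives $\|U^{1/4}g\|_4\le C\|g\|_4$. Choosing, for the given $g$, the balls (from a countable family) and $\eta$ so that $|U^{1/4}g|\ge\frac12(T^{1/4}g)^\#$, we get $\|(T^{1/4}g)^\#\|_4\le C\|g\|_4$. As $T^{1/4}g\in L^2$, the sharp function inequality gives $\|T^{1/4}g\|_4\le C\|g\|_4$. $\square$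

## 7. The best constant $Q_K$ of a vector-valued inequality

**Definition.** An *admissible* sequence is a finite sequence $(g_k)_{k\le K}$, $k\in\mathbb Z$, in $L^2\cap L^4(\mathbb R^2\times[-1,1])$ with $\operatorname{supp}\hat g_k(\cdot,s)\subset\Omega_k$ for a.e. $s$. Let $Q_K=Q_K(\delta)$ be the least constant with
$$\Big\|\sum_k2^{k/2}|wAg_k|^2\Big\|_{L^2(\mathbb R^3)}\le Q_K^2\Big\|\sum_k|g_k|^2\Big\|_{L^2(\mathbb R^2\times[-1,1])}\tag{10}$$
for all $\gamma\in\mathcal C_\delta$ and all admissible sequences.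

By (5) and the triangle inequality for the $L^4(\ell^2)$ norm, $Q_K\le C\sum_{k\le K}2^{k/4}<\infty$. This qualitative finiteness is essential later. As an example, take only one nonzero entry, the plane wave $g_k=a(x)e^{i2^kx_2}$ of Section 4 with $k\ge3$. It is admissible, and (10) says $2^{k/4}\|wAg_k\|_4\le Q_K\|g_k\|_4$, so $Q_K\ge c>0$ for $K\ge3$.

**Proposition 2.** There is $\delta>0$ with $\sup_KQ_K(\delta)<\infty$.

*Proposition 2 implies Proposition 1.* Split $\langle\xi\rangle^{1/4}$ smoothly into three parts, supported in $|\xi|\le4$; in $\{|\xi|\ge2,\ |\xi_1|\ge3|\xi_2|\}$; and in $\{|\xi|\ge2,\ |\xi_1|\le4|\xi_2|\}$. For $g\in\mathcal G$ all dyadic sums below converge uniformly and in $L^q$, so it suffices to bound finite partial sums.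

The first part is handled by (5). In the second, $|v|\ge|\xi_1|-1.1|\xi_2|\ge c|\xi|$. The multiplier is $\sum_{k\ge0}2^{k/4}m_k$ with $m_k$ as in Lemma 1, which gives $q=4$; for $q=2$ use (6) with $\lambda=c|\xi|$.

In the third part we may take $\xi_2>0$, since $\overline{Ag}=A\bar g$ and conjugation reverses frequencies. With a smooth dyadic partition in $\xi_2$ the part becomes $\sum_{k\ge-3}2^{k/4}g_k$, where $(g_k)$, truncated, is admissible. The operators $g\mapsto\sum\epsilon_kg_k$ are Mikhlin multipliers for fixed $s$, uniformly in the signs, so $\|(\sum|g_k|^2)^{1/2}\|_q\le C\|g\|_q$. As $w$ depends on $t$ only, $wAg_k$ has $\xi_2$-frequencies in $[2^{k-1},2^{k+1}]$, and LP in $y_2$ gives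
$$\Big\|\sum2^{k/4}wAg_k\Big\|_q\le C\Big\|\Big(\sum2^{k/2}|wAg_k|^2\Big)^{1/2}\Big\|_q .$$
For $q=4$ use (10) and Proposition 2. For $q=2$ use (8), square and sum. $\square$

The case $q=2$, hence Theorem 1 for $p=2$, is now complete. Everything that remains is Proposition 2.

## 8. The cone estimate at full scale, at a fixed scale, and the transport of energy

**Full scale.** Consider the parabola and a single $k$, and let $\hat b(\cdot,s)$ be supported in $\Omega_k\cap\{|v|\le2^{k/2}\}$. Let $F=wAb$. Its Fourier transform at $(\xi,\eta)$ is $\int\hat b(\xi,s)\hat w(\eta+\gamma(s)\cdot\xi)\,ds$, and completing the square,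
$$\gamma(s)\cdot\xi=s\xi_1+\frac{s^2}2\xi_2=-\frac{\xi_1^2}{2\xi_2}+\frac{v^2}{2\xi_2},\qquad\frac{v^2}{2\xi_2}\le1 .$$
So $\hat F$ lives within $O(1)$ of the cone $2\xi_2\eta=\xi_1^2$, at height $2^k$. Cut $[-1,1]$ into intervals $\theta$ of length $\sim2^{-k/2}$ and put $F_\theta=wA(1_\theta b)$. On $\operatorname{supp}\hat F_\theta$ the ratio $-\xi_1/\xi_2=s-v/\xi_2$ is within $C2^{-k/2}$ of $\theta$, so, after a splitting into $O(1)$ families as in Section 10, this is the sector decomposition of (GWZ) with $R\sim2^k$. By Cauchy–Schwarz in $s$, $|F_\theta|^2\le|\theta|\,w^2\int_\theta|b(y-t\gamma(s),s)|^2ds$. Summing over $\theta$ and applying the proof of (5) to $|b|^2$, $\|\sum_\theta|F_\theta|^2\|_2\le C2^{-k/2}\|b\|_4^2$. Altogether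
$$\|F\|_4\le C_\epsilon2^{\epsilon k}\,2^{-k/4}\|b\|_4 .$$
Up to $2^{\epsilon k}$ this is what is wanted. By Section 4 that factor cannot be absorbed anywhere, and $C_\epsilon$ is not controlled as $\epsilon\to0$. The approach stops there.

**Fixed scale.** So use (GWZ) only at one large fixed scale $M$, where the loss is a constant, and iterate by rescaling. For the part of $g_k$ with $|v|\le2\xi_2/M$, cut $[-1,1]$ into $M$ intervals $\tau$ of length $2/M$ and let $e_\tau$ be the energy $\sum_k2^{k/2}|wA(1_\tau g_k)|^2$. We shall prove that the energy $X$ of the whole sum satisfies $\|X\|_2^2\le CM^{1/4}\|\sum_\tau e_\tau\|_2^2$. The parabolic rescaling of $\tau$ to $[-1,1]$ will give $\sum_\tau\|e_\tau\|_2^2\le CM^{-1}Q^4$ for normalized input. Adding $M$ terms by Cauchy–Schwarz costs $M$, so one gets only $Q^4\le CM^{1/4}Q^4+\dots$, which says nothing. A gain of more than $M^{1/4}$ is needed in the sum over $\tau$.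

**Transport.** Suppose for a moment that $g(x,s)=h(x)$ for $s$ in a tiny interval around $s_\tau$, zero otherwise. Then $Ag(y,t)\approx\text{const}\cdot h(y-t\gamma(s_\tau))$ is constant along the direction $n_\tau=(\gamma(s_\tau),1)$, and the Fourier transform of $|Ag|^2$ lives on the plane $\omega\cdot n_\tau=0$. Different $\tau$ have different planes. If each $\hat e_\tau$ lived where $|\omega\cdot n_\tau|\le\frac CM|\omega|$, a given $\omega$ would be met only by those $\tau$ on which the function $q(s)=\omega\cdot(\gamma(s),1)$ is $O(|\omega|/M)$. The worst case is a double zero, for instance $\omega=(0,1,0)$, $q=\frac{s^2}2$ for the parabola, which is small for $|s|\lesssim M^{-1/2}$, that is, for about $M^{1/2}$ of the $\tau$. So the sum costs $M^{1/2}$ instead of $M$, and the recursion closes: $M^{1/4}\cdot M^{1/2}\cdot M^{-1}=M^{-1/4}$.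

Real energies are not exactly transported. But a frequency difference $\omega$ violating $|\omega\cdot n_\tau|\le\frac{20}M|\omega|$ can only come from two frequencies at different depths off the cone, and then one of them is at depth at least about $|\omega|/M$. Such pieces satisfy good local $L^2$ estimates, and the non-transported part will turn out to be $O_M(1+Q^2)$, of lower order than $Q^4$.

## 9. Low, far and near parts; depth below the cone

Let $M=2^m$ be a large power of $2$ and $\delta=M^{-2}$. From now on $C$ denotes absolute constants and $C_M$ constants depending only on $M$. Fix $K$, $\gamma\in\mathcal C_\delta$ and an admissible $(g_k)$ with $\|\sum|g_k|^2\|_{L^2}=1$. Write $Q=Q_K(\delta)$ and $k_1=2m$.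

**Step 1: low $k$.** Finitely many scales above $k=0$, and a geometric series below, cost only $C_M$: by (5) and $\|g_k\|_4\le1$, $\|(\sum_{k\le k_1}2^{k/2}|wAg_k|^2)^{1/2}\|_4\le C\sum_{k\le k_1}2^{k/4}\le C_M$.

**Step 2: near and far.** We separate small $v$ from large $v$. For $k>k_1$ let $g_k^n$ be obtained from $g_k$ by the multiplier $\rho(Mv(s,\xi)/\xi_2)$, and $g_k^f=g_k-g_k^n$. The multiplier does not depend on $k$. For fixed $s$, in the linear coordinates $(Mv,\xi_2)$, it is the fixed Mikhlin multiplier $\rho(\xi_1/\xi_2)$ (homogeneous of degree $0$ and smooth away from the origin). So by MZ for each $s$, with an absolute constant,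
$$\Big\|\sum_{k>k_1}|g_k^n|^2\Big\|_2\le C.\tag{11}$$

**Step 3: the far part costs $C_M$.** Let $m_k=\tilde\beta(2^{-k}\xi_2)\beta_1(\xi_1/\xi_2)(1-\rho(Mv/\xi_2))$, with $\tilde\beta=1$ on $[\frac12,2]$ and supported in $(\frac14,4)$, $\beta_1=1$ on $[-4,4]$ and supported in $[-5,5]$. Fix a residue class of $k$ modulo $4$ and signs $\epsilon_k$, and let $G_\epsilon=\sum\epsilon_kg_k$ over $k>k_1$ in the class. If $k\ne k'$ are in the class, then $|k-k'|\ge4$ and $\tilde\beta(2^{-k}\xi_2)=0$ on $\Omega_{k'}$, so $m_k(s,D)G_\epsilon=\epsilon_kg_k^f$. On $\operatorname{supp}m_k$, $|v|\ge\xi_2/M\ge2^{k-2}/M$. Lemma 1, with constants $C_M$ and with $m_k$ replaced by $0$ for all other $k$, and LP in $x_2$ give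
$$\Big\|\sum\epsilon_k2^{k/4}wAg_k^f\Big\|_4\le C_M\|G_\epsilon\|_4\le C_M\Big\|\Big(\sum|g_k|^2\Big)^{1/2}\Big\|_4=C_M .$$
Averaging over signs and adding the four classes, $\|(\sum_{k>k_1}2^{k/2}|wAg_k^f|^2)^{1/2}\|_4\le C_M$.

**Step 4: notation for the near part.** Partition $[-1,1]$ into $M$ intervals $\tau$ of length $2/M$ with centers $s_\tau$. For $k>k_1$ put
$$F_{k,\tau}=wA(1_\tau g_k^n),\quad F_k=\sum_\tau F_{k,\tau},\quad e_\tau=\sum_{k>k_1}2^{k/2}|F_{k,\tau}|^2,\quad X=\sum_{k>k_1}2^{k/2}|F_k|^2,\quad Y=\sum_\tau e_\tau .$$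
The first three steps say
$$\Big\|\sum_k2^{k/2}|wAg_k|^2\Big\|_2^2\le C_M+C\|X\|_2^2.\tag{12}$$

**Step 5: depth.** We need a function measuring how far a space-time frequency is from the cone. For $\xi_2>0$ let $s_c(\xi)$ solve $\varphi'(s_c)=-\xi_1/\xi_2$ (recall $\varphi''\ge.9$ on $\mathbb R$) and
$$\Psi(\xi)=\gamma(s_c)\cdot\xi=\min_{s\in\mathbb R}\gamma(s)\cdot\xi .$$
Since $\gamma'(s_c)\cdot\xi=0$, $\nabla\Psi=\gamma(s_c(\xi))$. For the parabola, $s_c=-\xi_1/\xi_2$ and $\Psi=-\xi_1^2/(2\xi_2)$. Where $|\xi_1|\le4\xi_2$ we have $|s_c|\le4/.9<5$, so $\Psi$ is Lipschitz on the convex sets $\Omega_k$ with an absolute constant. From $v=\xi_2(\varphi'(s)-\varphi'(s_c))$, Taylor's formula and $\varphi''\in[.9,1.1]$,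
$$|v|\in[.9,1.1]\,\xi_2|s-s_c|,\qquad\gamma(s)\cdot\xi-\Psi(\xi)\in[.45,.55]\,\xi_2(s-s_c)^2,$$
hence, for $\xi\in\Omega_k$, because $.45/1.21\ge.36$, $.55/.81\le.68$ and $\xi_2\in[2^{k-1},2^{k+1}]$,
$$\gamma(s)\cdot\xi-\Psi(\xi)\in[.18,1.36]\,2^{-k}v^2.\tag{13}$$
For $\zeta=(\xi,\eta)$ put
$$\mathrm D(\zeta)=-(\eta+\Psi(\xi)).\tag{14}$$
If $\hat b(\cdot,s)$ is supported in $\Omega_k$, the Fourier transform of $wAb$ at $\zeta$ is $\int\hat b(\xi,s)\hat w(\eta+\gamma(s)\cdot\xi)\,ds$. So if $(\xi,s)$ ranges over a compact set $S$ containing the support of $\hat b$, then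
$$\operatorname{supp}\widehat{wAb}\subset\{\zeta:\ \mathrm D(\zeta)=\gamma(s)\cdot\xi-\Psi(\xi)+u,\ (\xi,s)\in S,\ |u|\le1\}.\tag{15}$$
For $F_{k,\tau}$ we have $|v|\le2\xi_2/M\le2^{k+2}/M$, so $|\mathrm D|\le CM^{-2}2^k+1\le CM^{-2}2^k$, because $2^k\ge2^{k_1}=M^2$. Also $|\zeta|\le C2^k$ there.

## 10. From the whole sum to the caps, with loss $M^{1/4}$

The goal of this section is $\|X\|_2^2\le CM^{1/4}\|Y\|_2^2$.

**Step 1: where the frequencies of $F_{k,\tau}$ are.** This prepares (GWZ). With $p=-\xi_1/\xi_2$ we have $v/\xi_2=\varphi'(s)-p$. So on $\operatorname{supp}\hat F_{k,\tau}$, $|p-\varphi'(s)|\le2/M$ for some $s\in\bar\tau$, and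
$$|p-\varphi'(s_\tau)|\le\frac{3.1}M.\tag{16}$$
For $|s|\le5$, $|\varphi(s)-\frac{s^2}2|\le\frac{25}2\delta$, and both $\min_s\gamma(s)\cdot\xi$ and $\min_s(s\xi_1+\frac{s^2}2\xi_2)=-\xi_1^2/(2\xi_2)$ are attained in $|s|\le5$. Therefore $|\Psi(\xi)+\xi_1^2/(2\xi_2)|\le C\delta2^k=CM^{-2}2^k$, and $F_k$ has its frequencies in $|\eta-\xi_1^2/(2\xi_2)|\le CM^{-2}2^k$.

Put $c=(\xi_2+\eta)/\sqrt2$ and $d=(\xi_2-\eta)/\sqrt2$. The cone $2\xi_2\eta=\xi_1^2$ becomes $c^2=d^2+\xi_1^2$. On the frequency support $c\sim2^k$ (for $M$ large) and $|c^2-d^2-\xi_1^2|\le CM^{-2}2^{2k}$, so $|c-(d^2+\xi_1^2)^{1/2}|\le CM^{-2}2^k$. A point of the exact cone has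
$$(d,\xi_1)=\xi_2\Big(\frac{1-p^2/2}{\sqrt2},\,-p\Big)=\frac{\xi_2}{\sqrt2}\big(1-x^2,\,-2x\big),\qquad x=\frac p{\sqrt2},$$
with angle $-2\arctan(p/\sqrt2)$. On $\operatorname{supp}\hat F_k$ the angle of $(d,\xi_1)$ is therefore $-2\arctan(p/\sqrt2)+O(M^{-2})$. By (16) the angles on $\operatorname{supp}\hat F_{k,\tau}$ lie in a closed interval $J_\tau$ of length at most $C/M$. All $J_\tau$ lie in a fixed compact subinterval of $(-\pi,\pi)$, and since $p\mapsto\arctan(p/\sqrt2)$ has derivative bounded below on $|p|\le2$, the distance of $J_\tau$ and $J_{\tau'}$ is at least $c|s_\tau-s_{\tau'}|-C/M$.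

**Step 2: a single $k$.** The purpose is the square function estimate
$$\|F_k\|_4^4\le CM^{1/8}\Big\|\sum_\tau|F_{k,\tau}|^2\Big\|_2^2.\tag{17}$$
By a smooth partition of unity in $c$ alone, write $F_k$ as $O(1)$ pieces whose multipliers are supported inside intervals $(\lambda/2,\lambda)$, $\lambda\sim2^k$. The multipliers are the same for all $\tau$, so by MZ they are bounded on $L^4(\ell^2)$. After scaling by $\lambda$ each piece has its frequencies in $N_{CM^{-2}}(\Gamma)$: move $(d,\xi_1)$ radially.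

Choose $a\in[C_2/M,2C_2/M]$ with $2\pi/a\in\mathbb N$, where $C_2$ is so large that $|J_\tau|\le a/10$ and the neighbourhoods above lie, with room, in $N_{a^2}(\Gamma)$. Put $R=a^{-2}\le M^2$. Split the $\tau$'s into $O(1)$ classes with mutual distances of the $J_\tau$ at least $2a$ inside a class. Split each class into those $\tau$ whose $J_\tau$ contains no point of $a\mathbb Z$ and the rest; for the rest, $J_\tau$ contains no point of $\frac a2+a\mathbb Z$, because $|J_\tau|\le a/10$. Use the sector partition with boundaries at $a\mathbb Z$, respectively $\frac a2+a\mathbb Z$. Then for the sum over a subclass each $f_\theta$ is either $0$ or one single $F_{k,\tau}$, localized in $c$. (GWZ) with $\epsilon=\frac1{64}$, raised to the fourth power, loses $CR^{4/64}\le CM^{1/8}$. Summing the $O(1)$ pieces gives (17).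

If one reads (GWZ) for Schwartz functions only, apply it to the function times $\eta_1(\varepsilon\,\cdot)$, with $\eta_1$ Schwartz, $\hat\eta_1$ compactly supported, $\eta_1(0)=1$. For small $\varepsilon$ the supports stay in the same open sectors; then let $\varepsilon\to0$.

**Step 3: all $k$.** We expand $\|X\|_2^2=\sum_{k,k'}2^{(k+k')/2}\int|F_k|^2|F_{k'}|^2$ and put $C_1=m+C$ with $C$ large.

For $|k-k'|\le C_1$ use $2^{(k+k')/2}\int|F_k|^2|F_{k'}|^2\le\frac12(2^k\|F_k\|_4^4+2^{k'}\|F_{k'}\|_4^4)$ and (17). As $\sum_k\|2^{k/2}\sum_\tau|F_{k,\tau}|^2\|_2^2\le\|Y\|_2^2$, these pairs contribute at most $C(1+m)M^{1/8}\|Y\|_2^2\le CM^{1/4}\|Y\|_2^2$.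

Let $k>k'+C_1$. The function $|F_{k'}|^2$ has Fourier support in $|\omega|\le C2^{k'}$. If $|s_\tau-s_{\tau'}|\ge12/M$, then by (16) the ratios $\xi_1/\xi_2$ on the supports of $\hat F_{k,\tau}$ and $\hat F_{k,\tau'}$ differ by at least $(.9\cdot12-6.2)/M\ge4/M$. On the other hand
$$\Big|\frac{\xi_1}{\xi_2}-\frac{\xi_1'}{\xi_2'}\Big|\le\xi_2^{-1}\big(|\xi_1-\xi_1'|+4|\xi_2-\xi_2'|\big)\le C2^{-k}|\xi-\xi'| ,$$
so these supports are at distance at least $c2^k/M>C2^{k'}$, if the constant in $C_1$ is large. By Parseval $\int F_{k,\tau}\overline{F_{k,\tau'}}|F_{k'}|^2=0$. For given $\tau$ at most $11$ intervals $\tau'$ have $|s_\tau-s_{\tau'}|<12/M$, so $\int|F_k|^2|F_{k'}|^2\le11\int\sum_\tau|F_{k,\tau}|^2|F_{k'}|^2$. Summing both orders of $k,k'$,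
$$\|X\|_2^2\le CM^{1/4}\|Y\|_2^2+22\int XY\le CM^{1/4}\|Y\|_2^2+22\|X\|_2\|Y\|_2,$$
and since $\|X\|_2<\infty$,
$$\|X\|_2^2\le CM^{1/4}\|Y\|_2^2.\tag{18}$$

## 11. Transported energy: overlap $M^{1/2}$ instead of $M$

Let $n_\tau=(\gamma(s_\tau),1)$, $\kappa=20/M$, and let $\Pi_\tau$ be the multiplier operator on $\mathbb R^3$ with symbol $\rho\big(\frac{\omega\cdot n_\tau}{\kappa|\omega|}\big)$. Then $Y=\sum_\tau\Pi_\tau e_\tau+\sum_\tau(1-\Pi_\tau)e_\tau$. This section treats the first sum.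

**Step 1: overlap.** We show that *each $\omega\ne0$ lies in the support of the symbol of $\Pi_\tau$ for at most $CM^{1/2}$ of the $\tau$.* Let $|\omega|=1$ and $q(s)=\omega\cdot(\gamma(s),1)=\omega_1s+\omega_2\varphi(s)+\omega_3$. If $\omega$ is in the support for $\tau$, then $|q(s_\tau)|\le40/M$, and as $|q'|\le2.1$, $|q|\le C/M$ on $\tau$. Let $c_1$ be a small absolute constant. If $|\omega_2|\ge c_1$, then $q''=\omega_2\varphi''$ has constant sign and $|q''|\ge c$, so $|\{|q|\le C/M\}|\le CM^{-1/2}$. If $|\omega_2|<c_1$ and $|\omega_1|\ge3c_1$, then $|q'|\ge c$ with constant sign, and the measure is at most $C/M$. Otherwise $|\omega_3|\ge\frac12$ and $|q|\ge\frac14$, so the set is empty for large $M$. Since $|\tau|=2/M$, the claim follows.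

**Step 2: rescaling.** The recursion enters here:
$$\|e_\tau\|_2\le M^{-1/2}Q^2\Big\|\sum_{k>k_1}|g_k^n|^2\Big\|_{L^2(\mathbb R^2\times\tau)}.\tag{19}$$
Let $\sigma=s_\tau$ and
$$L(z_1,z_2)=\Big(\frac{z_1}M,\ \frac{\varphi'(\sigma)z_1}M+\frac{z_2}{M^2}\Big),\qquad\tilde\varphi(u)=M^2\Big(\varphi\big(\sigma+\tfrac uM\big)-\varphi(\sigma)-\varphi'(\sigma)\tfrac uM\Big).$$
Then $\tilde\varphi''(u)=\varphi''(\sigma+\frac uM)$, so $\tilde\gamma=(u,\tilde\varphi(u))\in\mathcal C_\delta$ with the same $\delta$, and $\gamma(\sigma+\frac uM)-\gamma(\sigma)=L\tilde\gamma(u)$. With $\tilde h_k(z,u)=g_k^n(Lz,\sigma+\frac uM)$ the substitution $s=\sigma+\frac uM$ gives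
$$F_{k,\tau}(t\gamma(\sigma)+Lz,t)=M^{-1}w(t)\int_{-1}^1\tilde h_k(z-t\tilde\gamma(u),u)\,du .$$
The frequencies of $\tilde h_k$ are $L^{\mathsf T}\xi=\big(M^{-1}(\xi_1+\varphi'(\sigma)\xi_2),\,M^{-2}\xi_2\big)$. On the support $|\xi_1+\varphi'(\sigma)\xi_2|\le(2+1.1)\xi_2/M$, so $L^{\mathsf T}\xi\in\Omega_{k-2m}$, and $(\tilde h_k)$, indexed by $k-2m\le K$, is admissible. Since $2^{k/2}=2^m2^{(k-2m)/2}=M2^{(k-2m)/2}$, (10) for $\tilde\gamma$ gives
$$\|e_\tau\|_2\le|\det L|^{1/2}M^{-2}\,M\,Q^2\Big\|\sum|\tilde h_k|^2\Big\|_2,\qquad\Big\|\sum|\tilde h_k|^2\Big\|_2=|\det L|^{-1/2}M^{1/2}\Big\|\sum|g_k^n|^2\Big\|_{L^2(\mathbb R^2\times\tau)},$$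
which is (19).

**Step 3: the gain.** By Plancherel, Step 1, Cauchy–Schwarz in the sum over $\tau$ for each $\omega$, then (19) and (11),
$$\Big\|\sum_\tau\Pi_\tau e_\tau\Big\|_2^2\le CM^{1/2}\sum_\tau\|e_\tau\|_2^2\le CM^{-1/2}Q^4.\tag{20}$$

## 12. Levels: non-transported frequencies have different depths

It remains to prove $\|(1-\Pi_\tau)e_\tau\|_2^2\le C_M(1+Q^2)$. Fix $\tau$ and $\sigma=s_\tau$, and write $h_k=1_\tau g_k^n$ ($k_1<k\le K$), $f_k=wAh_k$, $e=e_\tau=\sum_k2^{k/2}|f_k|^2$. As $(h_k)$ is admissible, $\|e\|_2\le Q^2\|\sum|h_k|^2\|_2\le CQ^2$.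

**Definition (levels).** Let $\rho_0=\rho$ and $\rho_j(u)=\rho(2^{-j/2}u)-\rho(2^{-(j-1)/2}u)$ for $j\ge1$, supported in $2^{(j-1)/2}\le|u|\le2^{1+j/2}$. Let $P_{k,j}$ have the multiplier $\rho_j(2^{-k/2}v(s,\xi))$, and put
$$h_{k,j}=P_{k,j}h_k,\qquad f_{k,j}=wAh_{k,j},\qquad U_j=\sum_k2^{k/2}|f_{k,j}|^2,\qquad u_j=\Big\|\sum_k|h_{k,j}|^2\Big\|_{L^2} .$$

Then $f_k=\sum_{j\ge0}f_{k,j}$. On $\operatorname{supp}\hat h_k$, $|v|\le2^{k+2}/M$, so only levels $j\le k$ occur (for $M\ge8$). As an example, for the parabola and $\xi=(0,2^k)$ we have $v=2^ks$ and $\gamma(s)\cdot\xi-\Psi(\xi)=2^{k-1}s^2$: level $0$ means $|s|\lesssim2^{-k/2}$, level $j$ means $|s|\sim2^{(j-k)/2}$, and the depth is about $2^j$.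

**Step 1: the levels are square summable.** We claim
$$\sum_ju_j^2\le C.\tag{21}$$
First, $\sum_ju_j^2\le\|\sum_{k,j}|h_{k,j}|^2\|_2^2$. For fixed $s$ and $j\ge1$, $P_{k,j}=\Delta_{k+j}$, where $\Delta_i$ has the one-dimensional LP multiplier $\rho(2^{-i/2}v)-\rho(2^{-(i-1)/2}v)$ in the linear coordinate $v$. So $\sum_{k,j\ge1}|h_{k,j}|^2\le\sum_{k,i}|\Delta_ih_k|^2$. The operators $\sum_i\epsilon_i\Delta_i$ are bounded on $L^4$ uniformly in the signs. MZ and averaging over signs give $\|\sum_{k,i}|\Delta_ih_k|^2\|_2\le C\|\sum|h_k|^2\|_2$. For $j=0$, $|h_{k,0}|\le C\mathcal M_1h_k$, where $\mathcal M_1$ is the one-dimensional maximal function in the direction $\gamma'(s)$, and the Fefferman–Stein maximal inequality applies. Finally $\|\sum|h_k|^2\|_2\le C$ by (11).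

**Step 2: depth of a level.** By (13) and (15), on $\operatorname{supp}\hat f_{k,j}$
$$|\mathrm D|\le2^{j+4}\quad(j\ge0),\qquad\mathrm D\ge2^{j-5}\quad(j\ge5),\tag{22}$$
because $1.36\cdot4\cdot2^j+1\le2^{j+4}$ and $.18\cdot2^{j-1}-1\ge2^{j-5}$ for $j\ge5$.

**Step 3: what a frequency difference knows.** Let $\omega=\zeta-\zeta'$ with $\zeta=(\xi,\eta)\in\operatorname{supp}\hat f_{k,j}$, $\zeta'=(\xi',\eta')\in\operatorname{supp}\hat f_{k,j'}$ (the same $k$), $\mathrm D=\mathrm D(\zeta)$, $\mathrm D'=\mathrm D(\zeta')$. Then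
$$|\mathrm D-\mathrm D'|\le C_0|\omega|\quad\text{with }C_0\text{ absolute},\tag{23}$$
$$|\mathrm D-\mathrm D'|\ge2^{\max(j,j')-6}\quad\text{if }|j-j'|\ge10,\tag{24}$$
$$|\mathrm D-\mathrm D'|\ge\tfrac{10}M|\omega|\quad\text{if }|\omega\cdot n_\tau|\ge\kappa|\omega|.\tag{25}$$
(23) is the Lipschitz bound for $\Psi$ on $\Omega_k$. For (24) let $j\ge j'+10$: by (22), $\mathrm D\ge2^{j-5}$ and $|\mathrm D'|\le2^{j'+4}\le2^{j-6}$. For (25), insert $\eta=-\Psi-\mathrm D$:
$$\omega\cdot n_\tau=\gamma(\sigma)\cdot(\xi-\xi')-(\Psi(\xi)-\Psi(\xi'))-(\mathrm D-\mathrm D').$$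
Along the segment $[\xi,\xi']$ the ratio $\xi_1/\xi_2$ is monotone, so $s_c$ stays between $s_c(\xi)$ and $s_c(\xi')$. Both are within $\frac1M+\frac2{.9M}\le\frac{3.3}M$ of $\sigma$, because $.9\,\xi_2|s-s_c|\le|v|\le2\xi_2/M$ for some $s\in\bar\tau$. There $|\gamma'|\le2.5$. Hence $|\nabla\Psi-\gamma(\sigma)|=|\gamma(s_c)-\gamma(\sigma)|\le\frac{10}M$ on the segment, so $|\omega\cdot n_\tau|\le\frac{10}M|\omega|+|\mathrm D-\mathrm D'|$, and $\kappa=\frac{20}M$.

## 13. Local averages of one level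

We now show that a level-$j$ energy, averaged at a scale $2^{-n}$ coarser than $2^{-j}$, is small. For $n\ge0$ and $N\ge10$ let
$$\Phi_n=\Phi_n^{(N)}(z)=2^{3n}(1+2^n|z|)^{-N},\qquad z\in\mathbb R^3 .$$
With the same $N$,
$$\Phi_n*\Phi_n\ge c_N\Phi_n,\qquad\Phi_n*\Phi_{n'}\le C_N\Phi_n\quad(n\le n').\tag{26}$$
The first follows by restricting the convolution to $|y|\le2^{-n}$. For the second: where $|y|\le|z|/2$ or $2^n|z|\le1$, $\Phi_n(z-y)\le C\Phi_n(z)$ and $\int\Phi_{n'}\le C$. Where $|y|\ge|z|/2$ and $2^n|z|\ge1$, $\Phi_{n'}(y)\le C2^{3n'}(2^{n'}|z|)^{-N}\le C\Phi_n(z)$ as $N>3$, and $\int\Phi_n\le C$.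

**Lemma 2.** For $0\le n\le j+b'$,
$$\|\Phi_n^{(N)}*U_j\|_2\le C_{b',N}2^{-(j-n)/2}u_j.\tag{27}$$

*Proof.* **Step 1: write the left side as an operator norm.** Let $\tilde P_{k,j}$ have the multiplier $\tilde\beta(2^{-k}\xi_2)\tilde\rho_j(2^{-k/2}v)$. For $j\ge1$, $\tilde\rho_j=\tilde\rho(2^{-j/2}\cdot)$ with $\tilde\rho$ smooth, $\tilde\rho=1$ on $2^{-1/2}\le|u|\le2$, supported in $\frac12\le|u|\le3$; and $\tilde\rho_0=1$ on $[-2,2]$, supported in $[-3,3]$. Then $\tilde P_{k,j}h_{k,j}=h_{k,j}$. For sequences $\mathbf a=(a_k)$ on $\mathbb R^2\times[-1,1]$, $\max(j,k_1+1)\le k\le K$, let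
$$\mathbb T\mathbf a(z)=\big(2^{k/4}(wA\tilde P_{k,j}a_k)(z-z')\big)_k\in\mathcal H=\ell^2_k\big(L^2(\Phi_n(z')dz')\big).$$
Then $\|\mathbb T\mathbf a(z)\|_{\mathcal H}^2=\Phi_n*\sum_k2^{k/2}|wA\tilde P_{k,j}a_k|^2\,(z)$, so $\|\mathbb T\mathbf a\|_{L^4(\mathcal H)}^2=\|\Phi_n*U_j\|_2$ for $a_k=h_{k,j}$. We bound $\mathbb T$ on $L^2$ and $L^\infty$ and interpolate. Put $V=V_k=2^{(k+j)/2}$.

**Step 2: $L^2$.** For $j\ge1$, $|v|\ge V/2$ and (6) gives $\|wA\tilde P_{k,j}a_k\|_2^2\le CV^{-1}\|a_k\|_2^2$. For $j=0$, $|v|\le3\cdot2^{k/2}$ and $\xi_2\ge2^{k-2}$ restrict $s$ to measure at most $C2^{-k/2}=CV^{-1}$, and (7) gives the same. As $\int\Phi_n\le C$, $\|\mathbb T\|^2_{L^2(\ell^2)\to L^2(\mathcal H)}\le C\sup_k2^{k/2}V_k^{-1}=C2^{-j/2}$.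

**Step 3: $L^\infty$.** Let $\|\sum|a_k|^2\|_\infty\le1$ and let $B$ be a ball with center $(y_0,t_0)$ and radius $r=2^{-n}\le1$. We claim
$$\sum_k2^{k/2}\int_B|wA\tilde P_{k,j}a_k|^2\le C_{b'}2^{-j/2}r^2.\tag{28}$$
In the coordinates $(v,\xi_2)$ the multiplier of $\tilde P_{k,j}$ is a product and $\xi\cdot x=vx_1+\xi_2(x_2-\varphi'(s)x_1)$. So its kernel at $s$ is
$$O\big(V2^k(1+V|x_1|)^{-N''}(1+2^k|x_2-\varphi'(s)x_1|)^{-N''}\big)\quad\text{for every }N''.$$
Since $j\le k$ we have $V\le2^k$, and the $L^1$ norm of the kernel over $|x|\ge R_0$ is $O((1+VR_0)^{-N'})$ for every $N'$. Also $V\ge2^j$, so $rV\ge2^{j-n}\ge2^{-b'}$. Let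
$$E_0=\{(x,s):|x-(y_0-t_0\gamma(s))|\le10r\},\qquad E_\nu=\{2^{\nu-1}10r<|x-(y_0-t_0\gamma(s))|\le2^\nu10r\}\ (\nu\ge1).$$
For $(y,t)\in B$, $|(y-t\gamma(s))-(y_0-t_0\gamma(s))|\le3r$. The part $a_k1_{E_0}$ contributes at most $CV^{-1}\int_{E_0}|a_k|^2$ by Step 2. For $\nu\ge1$ only kernel values at $|x|\ge2^\nu r$ matter. Young's inequality for fixed $s,t$, Cauchy–Schwarz in $s$, and integration over $|t-t_0|\le r$ give
$$\int_B|wA\tilde P_{k,j}(a_k1_{E_\nu})|^2\le Cr(2^\nu rV)^{-2N'}\int_{E_\nu}|a_k|^2\le C_{b'}V^{-1}2^{-2N'\nu}\int_{E_\nu}|a_k|^2,$$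
where we used $r(rV)^{-2N'}=V^{-1}(rV)^{1-2N'}\le C_{b'}V^{-1}$. Cauchy–Schwarz in $\nu$ with weights $2^{-N'\nu}$ yields $\int_B|wA\tilde P_{k,j}a_k|^2\le C_{b'}V^{-1}\sum_{\nu\ge0}2^{-N'\nu}\int_{E_\nu}|a_k|^2$. Multiply by $2^{k/2}$, note $2^{k/2}V^{-1}=2^{-j/2}$, sum in $k$, and use $|E_\nu|\le C2^{2\nu}r^2$ and $N'\ge3$. This is (28).

Dominating $\Phi_n$ by $C\sum_{l\in\mathbb Z^3}2^{3n}(1+|l|)^{-N}1_{B(2^{-n}l,2^{-n})}$, we get $\|\mathbb T\|^2_{L^\infty(\ell^2)\to L^\infty(\mathcal H)}\le C2^{3n}2^{-2n}2^{-j/2}=C2^{n-j/2}$.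

**Step 4: interpolate.** By Riesz–Thorin $\|\mathbb T\|^2_{L^4(\ell^2)\to L^4(\mathcal H)}\le C(2^{-j/2}2^{n-j/2})^{1/2}=C2^{(n-j)/2}$. Apply this with $a_k=h_{k,j}$. $\square$

A consequence is needed below:
$$\Big\|\sum_j\Phi_j*U_j\Big\|_2^2\le C\sum_ju_j^2\le C.\tag{29}$$
For $i\le j$, by (26) and Lemma 2,
$$\int(\Phi_i*U_i)(\Phi_j*U_j)\le C\int(\Phi_i*\Phi_i*U_i)(\Phi_j*U_j)\le C\int(\Phi_i*U_i)(\Phi_i*U_j)\le Cu_i\,2^{-(j-i)/2}u_j .$$
Sum by Schur's test and use (21).

## 14. Non-transported energy is of lower order in $Q$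

**Step 1: decompose the output frequency.** We want to use (23)–(25) at one dyadic size of $\omega$ at a time. Let $1=\sum_{n\ge0}p_n(\omega)$ be an LP partition on $\mathbb R^3$, $p_0$ supported in $|\omega|\le2$ and $p_n$ in $2^{n-1}\le|\omega|\le2^{n+1}$, with operators $P_n$. Put $R_0=P_0$ and $R_n=P_n(1-\Pi_\tau)$ for $n\ge1$. Then $\|(1-\Pi_\tau)e\|_2^2\le C\sum_{n\ge0}\|R_ne\|_2^2$, and $|R_nF|\le C_{M,N}\Phi_n^{(N)}*|F|$ for all $N$. Expand into finite sums
$$R_ne=\sum_k2^{k/2}\sum_{j,j'}R_n(f_{k,j}\overline{f_{k,j'}}).$$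
The Fourier transform of $f_{k,j}\overline{f_{k,j'}}$ is supported in the difference set of the compact supports. If a term with $n\ge1$ does not vanish, there is a difference $\omega$ with $2^{n-1}\le|\omega|\le2^{n+1}$ and $|\omega\cdot n_\tau|\ge\kappa|\omega|$, so by (25) and (22)
$$\tfrac{10}M2^{n-1}\le|\mathrm D-\mathrm D'|\le2^{\max(j,j')+5}.$$
If moreover $|j-j'|\ge10$, then $2^{\max(j,j')-6}\le C_02^{n+1}$ by (24) and (23); this last conclusion holds also for $n=0$. So there is $b=b(M)\ge10$ such that a term vanishes unless $\max(j,j')\ge n-b$ and, if $|j-j'|\ge10$, also $\max(j,j')\le n+b$.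

Let $f_k^{\le J}=\sum_{j\le J}f_{k,j}$. In the terms with $|j-j'|<10$ both indices are at least $n-2b$, and we use $|f_{k,j}f_{k,j'}|\le\frac12(|f_{k,j}|^2+|f_{k,j'}|^2)$. In the terms with $|j-j'|\ge10$ we fix the larger index $j$ and sum all smaller indices up to $j-10$ *before* taking absolute values; this is legitimate because the restriction $|j-n|\le b$ involves the larger index only. With $\Phi_n=\Phi_n^{(20)}$,
$$|R_ne|\le C_M\sum_{j\ge\max(0,n-2b)}\Phi_n*U_j+C_M\sum_{\substack{j\ge10\\|j-n|\le b}}\Phi_n*\Big(\sum_k2^{k/2}|f_{k,j}||f_k^{\le j-10}|\Big)=:S_n'+S_n''.\tag{30}$$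

**Step 2: comparable levels.** By Lemma 2 with $b'=2b$, $\|S_n'\|_2\le C_M\sum_{j\ge\max(0,n-2b)}2^{-(j-n)/2}u_j$. This is a convolution with a summable kernel, so $\sum_n\|S_n'\|_2^2\le C_M\sum_ju_j^2\le C_M$.

**Step 3: separated levels.** Let $V_j=\sum_k2^{k/2}|f_k^{\le j-10}|^2$. Cauchy–Schwarz in $k$ and in the convolution, together with $\Phi_n\le C_M\Phi_j$ for $|n-j|\le b$, gives $|S_n''|^2\le C_M\sum_{j\ge10,|j-n|\le b}(\Phi_j*U_j)(\Phi_j*V_j)$. Hence by (29)
$$\sum_n\|S_n''\|_2^2\le C_M\Big\|\sum_j\Phi_j*U_j\Big\|_2\Big\|\sup_{j\ge10}\Phi_j*V_j\Big\|_2\le C_M\Big\|\sup_{j\ge10}\Phi_j^{(20)}*V_j\Big\|_2 .$$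

**Step 4: the maximal function of the low levels.** Only one factor $Q^2$ is spent here:
$$\Big\|\sup_{j\ge10}\Phi_j^{(20)}*V_j\Big\|_2\le C(1+Q^2).\tag{31}$$
The point is that at scale $2^{-j}$ the truncated energy $V_j$ is, on average, dominated by the full energy $e$ plus energies of high levels. Choose a Schwartz $\Theta\ge0$ on $\mathbb R^3$ with $\hat\Theta$ supported in $|\omega|\le c_0$ and $\Theta\ge1$ on $[-1,1]^3$, where $c_0C_0<2^{-15}$. A multiple of $|\check\kappa_0|^2$ works, with $0\le\kappa_0\in C_c^\infty$ supported near $0$. Put $\Theta_j^\nu(z)=2^{3j}\Theta(2^jz-\nu)$, $\nu\in\mathbb Z^3$. Then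
$$\Phi_j^{(20)}\le C\sum_\nu(1+|\nu|)^{-20}\Theta_j^\nu,\qquad\Theta_j^\nu\le C(1+|\nu|)^{10}\Phi_j^{(10)} .$$
Expand $|f_k|^2-|f_k^{\le j-10}|^2$ into terms $f_{k,i}\overline{f_{k,i'}}$ with $\max(i,i')\ge j-9$. If $|i-i'|\ge10$, then $|\mathrm D-\mathrm D'|\ge2^{j-15}$ by (24), while for $\omega\in\operatorname{supp}\widehat{\Theta_j^\nu}$ (23) would give $|\mathrm D-\mathrm D'|\le C_0c_02^j<2^{j-15}$. So $\Theta_j^\nu*(f_{k,i}\overline{f_{k,i'}})=0$. If $|i-i'|<10$, both indices are at least $j-18$, and $|f_{k,i}f_{k,i'}|\le\frac12(|f_{k,i}|^2+|f_{k,i'}|^2)$. Hence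
$$\Theta_j^\nu*V_j\le\Theta_j^\nu*e+C\sum_{i\ge\max(0,j-20)}\Theta_j^\nu*U_i\le C(1+|\nu|)^{10}\Big(\mathcal Me+\sum_{i\ge\max(0,j-20)}\Phi_j^{(10)}*U_i\Big).$$
Here $\|\mathcal Me\|_2\le C\|e\|_2\le CQ^2$. By Lemma 2 with $n=j$ and $b'=20$, bounding the supremum over $j$ by the $\ell^2$ sum,
$$\Big\|\sup_{j\ge10}\sum_{i\ge\max(0,j-20)}\Phi_j^{(10)}*U_i\Big\|_2\le\Big(\sum_j\Big(\sum_{i\ge\max(0,j-20)}C2^{-(i-j)/2}u_i\Big)^2\Big)^{1/2}\le C .$$
Summing in $\nu$, with $\sum_\nu(1+|\nu|)^{-10}<\infty$, proves (31). Together with Steps 1–3,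
$$\|(1-\Pi_\tau)e_\tau\|_2^2\le C_M(1+Q^2).\tag{32}$$

## 15. Closing the recursion

By (20), and by (32) with Cauchy–Schwarz over the $M$ intervals $\tau$, $\|Y\|_2^2\le CM^{-1/2}Q^4+C_M(1+Q^2)$. Insert this into (18) and then into (12), and take the supremum over $\gamma\in\mathcal C_\delta$ and normalized admissible sequences. The left side becomes $Q_K^4$:
$$Q_K^4\le CM^{-1/4}Q_K^4+C_M(1+Q_K^2),\tag{33}$$
with $C$ absolute. Fix $M$ with $CM^{-1/4}\le\frac12$ and large enough for the earlier requirements, and $\delta=M^{-2}$. Since $Q_K<\infty$, the first term on the right can be absorbed, so $Q_K^4\le2C_M(1+Q_K^2)$ and $Q_K\le C_M'$ for all $K$. This proves Proposition 2, hence Proposition 1 and Theorem 1. $\blacksquare$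

## 16. All exponents: proof of Theorem 2

**Step 1: sufficiency.** We show boundedness for the largest $\alpha$; smaller $\alpha\ge0$ follow trivially. For $1<p<4/3$, $\alpha=1-\frac1p$ is the known result quoted in Section 1. For $4/3\le p\le2$, $\alpha=\frac14$ is Theorem 1.

Let $2<p<\infty$ and $\alpha=\frac1{2p}$. Consider $T^z=\langle D_x\rangle^z\mathfrak R_{\psi,\chi}$ with $\psi$ continuous and $\chi$ smooth. For $\operatorname{Re}z=\frac14$ it is bounded on $L^2$, by Proposition 1 with $q=2$ and duality. For $\operatorname{Re}z=0$ it maps $L^\infty$ to $L^\infty_s(BMO_x)$ with norm polynomial in $|\operatorname{Im}z|$, since $\mathfrak R_{\psi,\chi}$ is bounded on $L^\infty$ and $\langle D_x\rangle^{i\mu}$, $\mu\in\mathbb R$, maps $L^\infty(\mathbb R^2)$ to $BMO(\mathbb R^2)$ with norm polynomial in $|\mu|$. Linearize, for each $s$, the sharp function in $x$ as in Step 3 of the proof of Lemma 1. Stein interpolation with $\frac1p=\frac\theta2$ and $\operatorname{Re}z=\frac\theta4=\frac1{2p}$,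 and the sharp function inequality in $x$ for a.e. $s$ (where $T^{1/(2p)}f(\cdot,s)\in L^2$), give the $L^p$ boundedness of $\langle D_x\rangle^{1/(2p)}\mathfrak R_{\psi,\chi}$. This is (1), and Step 1 of Section 3 concludes.

**Step 2: set-up for necessity.** Both examples below have $x$-frequency essentially $\lambda$. Let $a\ge0$ be Schwartz on $\mathbb R^2$ with compactly supported $\hat a$ and $a\ge1$ on a ball containing all points $x+t\gamma(s)$ with $|x|\le1$, $t\in[1,2]$, $s\in I$. In the examples $\mathfrak Rf$ has $x$-frequencies in $\lambda e+\operatorname{supp}\hat a$ with $|e|=1$. After the modulation $e^{-i\lambda e\cdot x}$ the symbol $\lambda^\alpha(1+|\xi+\lambda e|^2+\sigma^2)^{-\alpha/2}$, cut off to bounded $\xi$, is a Marcinkiewicz multiplier uniformly in $\lambda\ge\lambda_0$. Hence $\|\mathfrak Rf\|_p\le C\lambda^{-\alpha}\|\mathfrak Rf\|_{L^p_\alpha}$.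

**Step 3: $\alpha\le1-\frac1p$.** Let $\chi(t_0)>0$, $|e|=1$ and $f=a(y)e^{i\lambda e\cdot y}\,b(\lambda(t-t_0))$, with $b\ge0$ a nontrivial bump of small support near $0$. On the line, the phase $\lambda t\,\gamma(s)\cdot e$ is almost constant in $t$ on the support, so $|\mathfrak Rf(x,s)|\ge c\lambda^{-1}\psi(s)$ for $|x|\le1$, while $\|f\|_p\sim\lambda^{-1/p}$. Boundedness would give $\lambda^{\alpha-1}\le C\lambda^{-1/p}$ for all large $\lambda$.

**Step 4: $\alpha\le\frac1{2p}$.** Let $\psi(s_0)>0$, let $e$ be a unit vector with $e\perp\gamma'(s_0)$, and $f=a(y)e^{i\lambda e\cdot(y-t\gamma(s_0))}a_1(t)$ with $a_1\in C_c^\infty$, $a_1=1$ on $\operatorname{supp}\chi$. Then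
$$\mathfrak Rf(x,s)=\psi(s)e^{i\lambda e\cdot x}\int a(x+t\gamma(s))\,e^{i\lambda t\,e\cdot(\gamma(s)-\gamma(s_0))}\chi(t)\,dt,\qquad|e\cdot(\gamma(s)-\gamma(s_0))|\le C|s-s_0|^2 .$$
So $|\mathfrak Rf|\ge c$ for $|x|\le1$ and $|s-s_0|\le c\lambda^{-1/2}$, while $\|f\|_p\sim1$. Boundedness would give $\lambda^{\alpha-1/(2p)}\le C$ for all large $\lambda$.

**Step 5: $\alpha\le\frac14$.** For $4/3\le p\le2$ this is the necessary condition quoted in Section 1. For $p<\frac43$ it follows from $\alpha\le1-\frac1p<\frac14$, and for $p>2$ from $\alpha\le\frac1{2p}<\frac14$. Together the conditions are exactly $\alpha\le\min\{1-\frac1p,\frac14,\frac1{2p}\}$. $\blacksquare$
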